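# Near-linear non-redundancy of the predicate BCK

## The bound $n^{1+\varepsilon}$ for BCK and for unipotent ternary predicates

Let $D=\{0,1,2\}$ and
$$\operatorname{BCK}=\{111,\,222,\,012,\,120,\,201\}\subseteq D^3 .$$
Write $\operatorname{NRD}(\operatorname{BCK},n)$ for the maximum number of clauses in a non-redundant instance of $\operatorname{CSP}(\operatorname{BCK})$ on $n$ variables; these words are explained in the next section.

**Theorem 1.** For every $\varepsilon\in(0,1]$ there is $C_\varepsilon$ with $\operatorname{NRD}(\operatorname{BCK},n)\le C_\varepsilon n^{1+\varepsilon}$ for all $n$. Hence there is no $\delta>0$ with $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n^{1+\delta})$.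

The proof gives more. Let $U_k(\mathbb R)$ be the group of upper unitriangular real $k\times k$ matrices. For a finite set $D$, call $R\subseteq D^3$ **unipotent** if for some $k\ge 2$ there are maps $\alpha_1,\alpha_2,\alpha_3:D\to U_k(\mathbb R)$ with
$$(d_1,d_2,d_3)\in R\iff \alpha_1(d_1)\alpha_2(d_2)\alpha_3(d_3)=I. \tag{1}$$

**Theorem 2.**
(a) Theorem 1 holds for every unipotent ternary predicate (with a constant depending on $\varepsilon,k$). In particular it holds for every ternary predicate of the form $\{d:\alpha_1(d_1)\alpha_2(d_2)\alpha_3(d_3)=1\}$ with $\alpha_i:D\to\Gamma$, where $\Gamma$ is a residually torsion-free-nilpotent group, for example a free group.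
(b) $\operatorname{NRD}(\operatorname{BCK},n)\le n^{1+O((\log\log n)^{-1/66})}$.
(c) Arity $3$ is essential in (a): the analogous statement for arity $4$ fails already in $U_3(\mathbb R)$, where $\Omega(n^2)$ occurs.

The problem comes from Joshua Brakensiek and Venkatesan Guruswami, "Redundancy Is All You Need (for CSP Sparsification)", arXiv:2411.03451 (2024). The bounds that come with it are $\Omega(n)$ and $O(n^{1.5}\log n)$, and the question is whether the truth is polynomially larger than $n$. Theorem 1 says no: together with the lower bound, $\operatorname{NRD}(\operatorname{BCK},n)=n^{1+o(1)}$.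

## Clauses, witnesses, and small instances

An **instance** $\Psi$ on a set $V$ of $n$ variables is a set of clauses, each a triple $(y_1,y_2,y_3)\in V^3$. An assignment $\sigma:V\to D$ **satisfies** the clause if $(\sigma(y_1),\sigma(y_2),\sigma(y_3))\in\operatorname{BCK}$. The instance is **non-redundant** if for every $C\in\Psi$ some assignment satisfies all clauses of $\Psi$ except $C$ and violates $C$. So no clause is implied by the others, and each clause has its own witness. The same definitions apply to any predicate of any arity.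

**Disjoint clauses.** Take $m$ clauses on $3m$ different variables. To single out one of them, give its variables the value $0$ and all other variables the value $1$. Since $000\notin\operatorname{BCK}$ and $111\in\operatorname{BCK}$, this is a witness. So $\operatorname{NRD}(\operatorname{BCK},n)\ge\lfloor n/3\rfloor$, which is the lower bound $\Omega(n)$.

**Two clauses sharing a variable.** Let $e=(x,y,z)$ and $e'=(x,y',z')$. The assignment $x=y'=z'=1$, $y=z=0$ satisfies $e'$ and violates $e$, because $100\notin\operatorname{BCK}$. By symmetry the pair is non-redundant. There is a second witness for $e$, which will be more instructive: $x=y=z=0$, $y'=1$, $z'=2$. It violates $e$ with $000$ and satisfies $e'$ with $012$. We return to it several times.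

**A quadratic bound by hand.** Suppose $\Psi\subseteq V_1\times V_2\times V_3$ is non-redundant, with $V_1,V_2,V_3$ disjoint. In BCK the first two coordinates determine the third: the pairs $11,22,01,12,20$ are different. Suppose $\Psi$ contained four different clauses
$$(x,y,z),\quad (x,y,z'),\quad (x',y',z),\quad (x',y',z').$$
An assignment satisfying the last three gives $z$ and $z'$ the same value, because of the last two. Then the second clause forces the first. So the first has no witness, a contradiction. Therefore each pair $\{z,z'\}$ extends at most one pair $(x,y)$. If $d(x,y)$ is the number of clauses through $(x,y)$, then $\sum_{x,y}\binom{d(x,y)}2\le\binom{|V_3|}2$, and since $d-1\le\binom d2$ for $d\ge1$,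
$$|\Psi|\le|V_1||V_2|+\binom{|V_3|}2 .$$
This is $O(n^2)$. It uses only that two coordinates determine the third, and we need far more.

## BCK as a word equation in $U_3(\mathbb R)$

**Aim: show that BCK is unipotent with $k=3$.** Let $p=I+E_{12}$, $q=I+E_{23}$. Then $pq=I+E_{12}+E_{23}+E_{13}$ and $(pq)^{-1}=q^{-1}p^{-1}=I-E_{12}-E_{23}$. Put
$$\alpha_1:(0,1,2)\mapsto(pq,\,I,\,p),\qquad \alpha_2:(0,1,2)\mapsto(p^{-1},I,q),\qquad \alpha_3:(0,1,2)\mapsto(q^{-1},I,(pq)^{-1}).$$
The five tuples of BCK give $I$:
$$111: I\cdot I\cdot I,\quad 222: p\cdot q\cdot(pq)^{-1},\quad 012: pq\cdot I\cdot(pq)^{-1},\quad 120: I\cdot q\cdot q^{-1},\quad 201: p\cdot p^{-1}\cdot I .$$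
The tuple $000$ gives the commutator $pqp^{-1}q^{-1}=I+E_{13}\ne I$.

For the other tuples look at the $(1,2)$ and $(2,3)$ entries, which add under multiplication. As vectors in $\mathbb R^2$, for the values $0,1,2$ they are
$$\alpha_1:(1,1),(0,0),(1,0);\qquad\alpha_2:(-1,0),(0,0),(0,1);\qquad\alpha_3:(0,-1),(0,0),(-1,-1).$$
If the product is $I$, the three vectors sum to zero.

- If $d_1=0$, the other two vectors sum to $(-1,-1)$, so $(d_2,d_3)\in\{(0,0),(1,2)\}$.
- If $d_1=1$, they sum to $(0,0)$, so $(d_2,d_3)\in\{(1,1),(2,0)\}$.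
- If $d_1=2$, they sum to $(-1,0)$, so $(d_2,d_3)\in\{(0,1),(2,2)\}$.

So only six tuples pass the abelian test, namely BCK and $000$; the commutator rules out $000$. Hence exactly the five tuples of BCK give $I$.

**Aim: make the three positions use different variables.** Given a non-redundant $\Psi$ on $V$, replace each clause $(y_1,y_2,y_3)$ by $((y_1,1),(y_2,2),(y_3,3))$ and each assignment $\sigma$ by $(y,j)\mapsto\sigma(y)$. The number of clauses is unchanged, a lifted assignment satisfies the same clauses as before, and there are at most $3n$ variables. So everything follows from the next statement.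

**Proposition 3.** Let $R$ be unipotent with parameter $k$, let $V=V_1\sqcup V_2\sqcup V_3$, and let $\Psi\subseteq V_1\times V_2\times V_3$ be non-redundant and nonempty. Then $|\Psi|\le C_{\varepsilon,k}|V|^{1+\varepsilon}$.

The only consequence of non-redundancy we use is this. If $\sigma$ is a witness for $e$, put $g(x)=\alpha_j(\sigma(x))$ for $x\in V_j$. Then $g:V\to U_k(\mathbb R)$ satisfies
$$g(x_1)g(x_2)g(x_3)=I\ \text{ for every clause }(x_1,x_2,x_3)\ne e\text{ of }\Psi,\qquad \ne I\ \text{ for } e. \tag{2}$$
We say that **$g$ detects $e$**. If $S\subseteq\Psi$ and $e\in S$, then $g$ also detects $e$ within $S$.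

## The rank method and the kernel that stops it

For a clause set $S$ let $V(S)$ be the set of variables occurring in it, and let
$$M:\mathbb R^{V(S)}\to\mathbb R^S,\qquad (Mf)(e)=f(x_1)+f(x_2)+f(x_3),\qquad Z=\ker M .$$

**The case $k=2$.** Here $U_2(\mathbb R)$ is the additive group $\mathbb R$, and a detector of $e$ is a function $f$ with $Mf=\gamma1_e$, $\gamma\ne0$. So every $1_e$ lies in $\operatorname{Im}M$, and $|S|=\operatorname{rank}M\le|V(S)|$.

**The same attempt for $k=3$.** Write a detector of $e$ as $g=I+\mathbf n$. The $(1,2)$ and $(2,3)$ entries of the product are $M\mathbf n^{(12)}$ and $M\mathbf n^{(23)}$. If one of them is nonzero at $e$, then $1_e\in\operatorname{Im}M$ as before. Otherwise both functions lie in $Z$, and the $(1,3)$ entry says that $M\mathbf n^{(13)}+Q(\mathbf n^{(12)},\mathbf n^{(23)})$ is a nonzero multiple of $1_e$, where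
$$Q(\phi,\psi)(e)=\phi(x_1)\psi(x_2)+\phi(x_1)\psi(x_3)+\phi(x_2)\psi(x_3).$$
Since $Q$ is bilinear, we get $|S|\le|V(S)|+(\dim Z)^2$.

The second case really occurs. For the two clauses above and the witness $x=y=z=0$, $y'=1$, $z'=2$, the values at $(x,y,z,y',z')$ are
$$\mathbf n^{(12)}=(1,-1,0,0,-1),\qquad \mathbf n^{(23)}=(1,0,-1,0,-1),\qquad \mathbf n^{(13)}=(1,0,0,0,0).$$
The first two lie in $Z$. At $e$ the $(1,3)$ entry is $1+\big(0+1\cdot(-1)+(-1)(-1)\big)=1$, and at $e'$ it is $1+\big(0+1\cdot(-1)+0\big)=0$.

**Where this stops.** The bound is useful only if $\dim Z$ is about $|V(S)|^{1/2}$ or less, and $Z$ may be much larger. For $m$ disjoint clauses, $\dim Z=3m-m=2m$. More tellingly, let $S$ be a disjoint union of $m$ complete blocks $X_1\times X_2\times X_3$ with $|X_j|=b$. (Such a set is redundant if $b\ge2$, but the rank method does not notice this.) On a block, $f\in Z$ is constant on each $X_j$ and the three constants sum to $0$; so $\dim Z=2m$ with $N=3mb$ variables. With $b$ about $N^{\varepsilon/2}$ there are about $N^{1+\varepsilon}$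 clauses, while $(\dim Z)^2$ is about $N^{2-\varepsilon}$.

In the block example the kernel is large for a harmless reason. Replacing $g(x_1),g(x_2)$ by $g(x_1)c,\,c^{-1}g(x_2)$ with $c$ constant on the block changes nothing in (2), and all of $Z$ comes from such changes. The plan is to divide by them, and then to find inside $\Psi$ a set $S$ that is still dense, but for which the quotient of $Z$ is small.

## Labellings, triangles, and a gauge-fixed rank bound

Indices $i\in\{1,2,3\}$ are taken mod $3$. A **labelling** $\ell$ of $S$ gives to every $x\in V(S)\cap V_j$ labels $\ell_i(x)$ for the two $i\neq j$, so that in each clause $e=(x_1,x_2,x_3)\in S$ the two variables other than $x_i$ have the same label of type $i$: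
$$\ell_i(x_{i+1})=\ell_i(x_{i+2})=:v_i(e),\qquad i=1,2,3 .$$
The labels that occur are called **vertices**; vertices of different types are distinct. Constant labels are always allowed.

**The graph $\mathcal G$.** Its vertices are the labels. A variable $x\in V_i$ is an edge directed from $\ell_{i+1}(x)$ to $\ell_{i+2}(x)$; parallel edges may occur. A clause is then a directed triangle:
$$x_1:v_2\to v_3,\qquad x_2:v_3\to v_1,\qquad x_3:v_1\to v_2 .$$
Any two variables of a clause share a vertex, a fact that will be used repeatedly.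

**Example.** For $e=(x,y,z)$, $e'=(x,y',z')$ we must have $v_2(e)=\ell_2(x)=v_2(e')$ and $v_3(e)=\ell_3(x)=v_3(e')$, but $v_1(e)$ and $v_1(e')$ may differ. The finest labelling has four vertices, and $\mathcal G$ consists of two triangles glued along the edge $x$.

For a real function $u$ on vertices put $\delta u(x)=u(\text{head of }x)-u(\text{tail of }x)$, and let $B=\{\delta u\}$. Around a triangle the differences cancel, so $B\subseteq Z$. In the example $\dim Z=5-2=3$. With the finest labelling $\dim B=4-1=3$, so $B=Z$. With constant labels $\dim B=3-1=2$. For the $m$ blocks, labels that name the block give $3m$ vertices and $\dim B=3m-m=2m=\dim Z$.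

Now suppose $\mathcal G$ is connected, and let $\mathcal T$ be a spanning tree. Put
$$Z_{\mathcal T}=\{f\in Z:f=0\text{ on the edges of }\mathcal T\},\qquad \mathfrak h=\dim Z_{\mathcal T}.$$
By choosing $u$ along the tree, each $f\in Z$ can be changed by exactly one element of $B$ to vanish on $\mathcal T$. So $Z_{\mathcal T}\cong Z/B$.

**Proposition 4.** Suppose every $e_0\in S$ is detected within $S$ by some $g:V(S)\to U_k(\mathbb R)$, and let $N=|V(S)|$. Then $|S|\le N+c_k\max(1,\mathfrak h)^{k-1}$, with $c_k$ depending only on $k$. For $k=3$: $|S|\le N+3\mathfrak h^2$.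

**Step 1: make the detector trivial on the tree.** Let $g$ detect $e_0$. For a function $h$ from vertices to $U_k(\mathbb R)$ put $g'(x)=h(\text{tail})^{-1}g(x)h(\text{head})$. Along the triangle of a clause,
$$g'(x_1)g'(x_2)g'(x_3)=h(v_2)^{-1}g(x_1)h(v_3)\,h(v_3)^{-1}g(x_2)h(v_1)\,h(v_1)^{-1}g(x_3)h(v_2),$$
which is $h(v_2)^{-1}g(x_1)g(x_2)g(x_3)h(v_2)$. So $g'$ also detects $e_0$. Choose $h=I$ at the root and continue outward. If a tree edge $x$ goes from the parent $w$ to the child $w'$, put $h(w')=g(x)^{-1}h(w)$; if it goes from $w'$ to $w$, put $h(w')=g(x)h(w)$. Then $g'=I$ on $\mathcal T$. We assume from now on that $g=I$ on $\mathcal T$.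

**Step 2: define spaces that do not depend on $e_0$.** Put $\Lambda_1=0$ and $W_1=Z_{\mathcal T}$. For $s\ge2$ let $\Lambda_s\subseteq\mathbb R^S$ be spanned by all functions
$$e\mapsto\phi(x_i)\psi(x_j)\quad(i<j,\ \phi\in W_p,\ \psi\in W_q,\ p+q=s),$$
$$e\mapsto\phi(x_1)\psi(x_2)\chi(x_3)\quad(\phi\in W_p,\ \psi\in W_q,\ \chi\in W_{q'},\ p+q+q'=s),$$
and let $W_s=\{f:f|_{\mathcal T}=0,\ Mf\in\Lambda_s\}$. The kernel of $M$ on functions vanishing on $\mathcal T$ is $Z_{\mathcal T}$, so $\dim W_s\le\mathfrak h+\dim\Lambda_s$. Put $m=\max(1,\mathfrak h)$. If $\dim W_p\le C_pm^p$ for $p<s$, then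
$$\dim\Lambda_s\le\Big(3\sum_{p+q=s}C_pC_q+\sum_{p+q+q'=s}C_pC_qC_{q'}\Big)m^s,$$
and $\dim W_s\le m+\dim\Lambda_s$ is again $O_s(m^s)$. Moreover $\dim\Lambda_2\le3\mathfrak h^2$.

**Step 3: place $1_{e_0}$ in $\operatorname{Im}M+\Lambda_s$.** Write $g=I+\mathbf n$ with entries $\mathbf n^{(ab)}$, $a<b$. Expanding the product gives
$$[g(x_1)g(x_2)g(x_3)]_{ab}=(M\mathbf n^{(ab)})(e)+\sum_{i<j}\sum_{a<l<b}\mathbf n^{(al)}(x_i)\mathbf n^{(lb)}(x_j)+\sum_{a<l<l'<b}\mathbf n^{(al)}(x_1)\mathbf n^{(ll')}(x_2)\mathbf n^{(l'b)}(x_3). \tag{3}$$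
Let $s$ be the least $b-a\ge1$ such that the product at $e_0$ has a nonzero $(a,b)$ entry; it exists since $g$ detects $e_0$. If $b-a<s$, the $(a,b)$ entry of the product vanishes at all clauses of $S$, including $e_0$. By induction on $b-a$, (3) then gives $\mathbf n^{(ab)}\in W_{b-a}$: the quadratic and cubic terms have index differences that add up to $b-a$, so they lie in $\Lambda_{b-a}$, and $\mathbf n^{(ab)}$ vanishes on $\mathcal T$. Now take $(a,b)$ with $b-a=s$ and nonzero entry at $e_0$. As a function on $S$ this entry is $\gamma1_{e_0}$ with $\gamma\ne0$. By (3) it lies in $\operatorname{Im}M+\Lambda_s$.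

**Step 4: count dimensions.** Since $e_0$ was arbitrary, $\mathbb R^S=\operatorname{Im}M+\sum_{s\le k-1}\Lambda_s$. As $\operatorname{rank}M\le N$ and $\Lambda_1=0$, Step 2 gives both bounds. $\square$

So we want a labelled set $(S,\ell)$ with $\mathcal G$ connected, with at least $N^{1+\varepsilon/2}$ clauses, and with $\mathfrak h\le N^{2\beta+o(1)}$ for a small $\beta$. For $k=3$ and $\beta<\frac14$ this is impossible once $N$ is large.

## An entropy functional and its maximizer

A natural choice is to maximize the density $|S|/|V(S)|^{1+\varepsilon}$. Then every $S'\subseteq S$ satisfies $|S'|/|S|\le(|V(S')|/|V(S)|)^{1+\varepsilon}$, so a small set of variables carries very few clauses. But this gives no information about deletions that keep all the variables. For instance, suppose all but a few of the clauses with $v_i(e)=v$ respect a partition of the variables labelled $v$ into two halves. We would like to delete the few others and split the label, as in the block example. That lowers the density functional, so maximality is silent. The remedy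 is to reward label entropy as well.

Fix $\varepsilon\in(0,1]$ and set
$$t=\frac\varepsilon6,\qquad \tau=\frac t{1+3t}\in\Big[\frac\varepsilon9,\frac19\Big],\qquad 1+\kappa=\frac{1+\varepsilon}{1+\varepsilon/2},\qquad \frac\varepsilon3\le\kappa\le1 .$$
Here $\tau=\varepsilon/(6+3\varepsilon)$ and $\kappa=\varepsilon/(2+\varepsilon)$, which gives the ranges. Note $1+3t=1+\varepsilon/2$. Logarithms are natural unless written $\log_2$, and $0\log\frac10=0$. Recall $H(X)=\sum_a\Pr(X=a)\log\frac1{\Pr(X=a)}$.

For nonempty $S\subseteq\Psi$, a labelling $\ell$ of $S$, and a probability distribution $P$ with support exactly $S$, put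
$$F(S,\ell,P)=H(e)+t\sum_{i=1}^3H(v_i(e))-(1+\varepsilon)\log|V(S)|,\qquad e\sim P. \tag{4}$$

**Example.** For the two clauses sharing $x$ and $P$ uniform, constant labels give $F=\log2-(1+\varepsilon)\log5$, and the finest labelling gives $F=(1+t)\log2-(1+\varepsilon)\log5$.

**A maximum exists.** Up to renaming labels there are finitely many $(S,\ell)$. For each, the entropy part is continuous on the closed simplex of distributions on $S$, so it has a maximizer there. If that maximizer has smaller support $S'$, we replace $S$ by $S'$ with the restricted labelling; the entropies do not change and $|V(S')|\le|V(S)|$, so $F$ does not decrease. Fix a maximizing triple $(S,\ell,P)$. Let $F_{\max}$ be its value and $N=|V(S)|$. Put $\mu(x)=P(x\in e)$, a measure on $V(S)$ of total mass $3$, with mass $1$ on each part $V_j$. For a vertex $v$ of type $i$ write $P(v)=P(v_i(e)=v)$.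

The uniform distribution on $\Psi$ with constant labels shows
$$F_{\max}\ge\log|\Psi|-(1+\varepsilon)\log|V|. \tag{5}$$

**Stationarity, which makes later values of $F$ computable.** $P$ is an interior maximizer of $H(e)+t\sum_iH(v_i)$ on the simplex on $S$. The partial derivative in $P(e)$ is $\log\frac1{P(e)}-1+t\sum_i\big(\log\frac1{P(v_i(e))}-1\big)$, and the derivative in direction $1_e-1_{e'}$ is zero. So the following quantity does not depend on $e\in S$; averaging over $P$ identifies it:
$$\log\frac1{P(e)}+t\sum_i\log\frac1{P(v_i(e))}=\Phi^*,\qquad \Phi^*=F_{\max}+(1+\varepsilon)\log N. \tag{6}$$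

**The master inequality, which compares with a refined subset.** Let $\emptyset\ne S'\subseteq S$, $\rho=P(S')$, $N'=|V(S')|$. Let $\ell'$ be a labelling of $S'$ that refines $\ell$ (equal new labels imply equal old labels), with vertices $v_i'(e)$. For $e\in S'$ put
$$\pi_i(e)=P\big(e'\in S',\ v_i'(e')=v_i'(e)\,\big|\,v_i(e')=v_i(e)\big).$$
Let $P'=P(\cdot\mid S')$, with expectation $E'$. Then $P'(e)=P(e)/\rho$ and, because $\ell'$ refines $\ell$, $P'(v_i'(e))=P(v_i(e))\pi_i(e)/\rho$. With (6),
$$F(S',\ell',P')=\Phi^*+(1+3t)\log\rho+t\sum_iE'\log\frac1{\pi_i}-(1+\varepsilon)\log N'.$$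
This is at most $F_{\max}=\Phi^*-(1+\varepsilon)\log N$, that is,
$$t\sum_iE'\log\frac1{\pi_i}+(1+\varepsilon)\log\frac N{N'}\le(1+3t)\log\frac1\rho. \tag{7}$$

Four consequences follow.

**(A)** *For every $S'\subseteq S$: $P(S')\le(|V(S')|/N)^{1+\kappa}$.* Take $\ell'=\ell|_{S'}$ in (7) and drop the first sum, which is nonnegative. For $S'=\emptyset$ both sides are $0$.

**(B)** *$\mu(x)\ge1/N$ for all $x\in V(S)$.* This is clear if $\mu(x)=1$. Otherwise apply (A) to the clauses avoiding $x$: $1-\mu(x)\le(1-\frac1N)^{1+\kappa}\le1-\frac1N$. Hence $|A|\le N\mu(A)$ for all $A\subseteq V(S)$. Also $P(v)\ge1/N$ for every vertex: if $x$ has label $v$, all clauses through $x$ have $v$ as a vertex, so $P(v)\ge\mu(x)$.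

**(C)** *$|S|\ge e^{\Phi^*}N^{-\varepsilon/2}=e^{F_{\max}}N^{1+\varepsilon/2}$.* By (6) and (B), $P(e)\le e^{-\Phi^*}N^{3t}$, and $3t=\varepsilon/2$; sum over $e\in S$.

**(D)** *$P(e)\ge e^{-\Phi^*}\ge N^{-7/2}$ for $e\in S$.* The first inequality is (6). By (B) there are at most $N$ vertices of each type, so $\Phi^*=H(e)+t\sum_iH(v_i)\le\log|S|+3t\log N\le\frac72\log N$, using $|S|\le N^3$ and $3t\le\frac12$.

By (C), if $F_{\max}\ge0$ then $S$ has the density we asked for. By (A), a set of clauses of probability $\rho$ needs a fraction at least $\rho^{1/(1+\kappa)}$ of the variables, which for small $\rho$ is much more than $\rho$.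

## Expansion inside links, and the diameter of $\mathcal G$

The **link** $L_v$ of a vertex $v$ of type $i$ is the set of variables $x$ with $\ell_i(x)=v$; these are the edges of $\mathcal G$ at $v$. A clause $e$ with $v_i(e)=v$ has exactly two variables in $L_v$, namely $x_{i+1},x_{i+2}$; the variable $x_i$ is **opposite** to $v$ in $e$. Put $\lambda_v(x)=\mu(x)/(2P(v))$. This is a probability measure on $L_v$, since $\sum_{x\in L_v}\mu(x)=2P(v)$. For $A\subseteq L_v$ let
$$\mathrm{in}_v(A),\quad\mathrm{cr}_v(A),\quad\mathrm{out}_v(A)$$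
be the conditional probabilities, given $v_i(e)=v$, that two, exactly one, none of the link variables of $e$ lie in $A$. Counting link variables in $A$ gives $\lambda_v(A)=\mathrm{in}_v(A)+\frac12\mathrm{cr}_v(A)$. For a general $A\subseteq V(S)$ write $\lambda_v(A)$ for $\lambda_v(A\cap L_v)$, and similarly for the others. Each variable lies in exactly two links, so
$$\sum_vP(v)\lambda_v(A)=\mu(A). \tag{8}$$

In the two-triangle example with uniform $P$ and $v=v_2$: $L_v=\{x,z,z'\}$, $P(v)=1$, and $\lambda_v$ is $\frac12,\frac14,\frac14$. For $A=\{z\}$, $\mathrm{in}=0$, $\mathrm{cr}=\frac12$, $\lambda=\frac14$.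

**Lemma 5.** For $A\subseteq L_v$,
$$\mathrm{cr}_v(A)\ge\tau\Big(\mathrm{in}_v(A)\log\frac1{\mathrm{in}_v(A)}+\mathrm{out}_v(A)\log\frac1{\mathrm{out}_v(A)}\Big). \tag{9}$$
Consequently:
(E1) if $\lambda_v(A)\le\frac12$, then $\mathrm{cr}_v(A)\ge\frac\tau2\lambda_v(A)$;
(E2) if $\lambda_v(A)\le a(\eta):=e^{-2/(\tau\eta)}$ with $\eta>0$, then $\mathrm{in}_v(A)\le\eta\lambda_v(A)$.

*Proof.* We carry out the splitting that the density functional could not reward. Let $S'$ be $S$ minus the clauses at $v$ with exactly one link variable in $A$, and split the label $v$ into two labels, "in $A$" and "not in $A$". Each remaining clause at $v$ has its two link variables on the same side, so this is a labelling, and it refines $\ell$. If $S'=\emptyset$, then $\mathrm{cr}_v(A)=1$ and the right side of (9) is $0$. Otherwise $\rho=1-P(v)\mathrm{cr}_v(A)$. For clauses at $v$, the new $\pi_i$ equals $\mathrm{in}_v(A)$ or $\mathrm{out}_v(A)$. Dropping the other nonnegative terms in (7),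
$$t\frac{P(v)}\rho\Big(\mathrm{in}\log\frac1{\mathrm{in}}+\mathrm{out}\log\frac1{\mathrm{out}}\Big)\le(1+3t)\log\frac1\rho\le(1+3t)\frac{1-\rho}\rho=(1+3t)\frac{P(v)\,\mathrm{cr}}\rho .$$
This is (9).

(E1): let $\sigma=\lambda_v(A)$. If $\mathrm{cr}\ge\sigma/2$ we are done, as $\tau\le1$. Otherwise $\mathrm{in}=\sigma-\frac12\mathrm{cr}\ge\frac34\sigma$, and $\mathrm{in}\le\sigma\le\frac12$, so $\mathrm{cr}\ge\tau\cdot\frac34\sigma\log2\ge\frac\tau2\sigma$.

(E2): the case $\sigma=0$ is trivial. For $\sigma>0$, since $\mathrm{in}\le\sigma$ and $\mathrm{cr}\le2\sigma$,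
$$\mathrm{in}\cdot\log\frac1\sigma\le\mathrm{in}\log\frac1{\mathrm{in}}\le\frac{\mathrm{cr}}\tau\le\frac{2\sigma}\tau ,$$
and $\log\frac1\sigma\ge\frac2{\tau\eta}$ by hypothesis. $\square$

(E1) says that sets of at most half measure in a link have a boundary proportional to their size. (E2) is stronger for tiny sets: almost all clauses touching them cross.

**Lemma 6.** $\mathcal G$ is connected, with diameter at most $\mathcal D:=2\Big\lceil3+\dfrac{3.5\log N}{\log(1+c)}\Big\rceil$, where $c=1-2^{-\kappa}$.

*Proof.* We show that balls capture more than half of the clauses after $O_\varepsilon(\log N)$ steps. Fix a vertex $v_0$. Let $S_m$ be the set of clauses with all vertices within distance $m$ of $v_0$, let $\bar S_m$ be the set of clauses with no vertex within distance $m$, and let $\rho_m,\bar\rho_m$ be their probabilities. Some clause has $v_0$ as a vertex, so $\rho_1\ge N^{-7/2}$ by (D). A clause not in $\bar S_m$ has a vertex within distance $m$, so all its vertices are within distance $m+1$; hence $\rho_{m+1}\ge1-\bar\rho_m$. The sets $V(S_m)$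 and $V(\bar S_m)$ are disjoint, since variables in the first have both endpoints in the ball and variables in the second have none. With $\alpha=|V(S_m)|/N$, (A) gives
$$\rho_m\le\alpha^{1+\kappa}\le\alpha,\qquad\bar\rho_m\le(1-\alpha)^{1+\kappa}.$$

Let $m\ge1$ and $\rho_m\le\frac12$. If $\alpha>\frac34$, then $\rho_{m+1}\ge1-\frac14=\frac34$. If $\alpha\le\frac34$, then
$$\rho_{m+1}-\rho_m\ge\omega(\alpha):=1-\alpha^{1+\kappa}-(1-\alpha)^{1+\kappa}.$$
The function $\omega$ is concave on $[0,1]$ with $\omega(0)=\omega(1)=0$ and $\omega(\frac12)=1-2^{-\kappa}=c$, so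
$$\omega(\alpha)\ge2c\min(\alpha,1-\alpha)\ge2c\min(\rho_m,\tfrac14)\ge c\rho_m .$$
So $\rho_m$ grows by a factor $1+c$ per step, or jumps above $\frac12$. If $\rho_1,\dots,\rho_m\le\frac12$, then $(1+c)^{m-1}N^{-7/2}\le\frac12$, so $m-1<\frac{3.5\log N}{\log(1+c)}$. As $\rho_m$ is nondecreasing in $m$, it exceeds $\frac12$ at $m_*=\mathcal D/2$. For two centres the two sets $S_{m_*}$ both have probability above $\frac12$, so they share a clause, and the centres are at distance at most $2m_*=\mathcal D$. $\square$

## Balanced cocycles spread out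

We now bound $\mathfrak h$. Elements of $Z$ are cocycles on triangles, and $B$ are the coboundaries. The principle is that a space of functions is small if every function in it has sup norm not much larger than its average. So we show that a cocycle, with its best choice of coboundary, cannot be concentrated on a few variables.

**Local potentials.** Let $f\in Z$, and let $v$ be of type $i$. On $L_v\cap V_{i+1}$ (edges entering $v$) put $F_v(x)=f(x)$; on $L_v\cap V_{i+2}$ (edges leaving $v$) put $F_v(x)=-f(x)$. Adding $\delta(b1_v)$ to $f$ adds the constant $b$ to $F_v$. If $v_i(e)=v$, then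
$$F_v(x_{i+1})-F_v(x_{i+2})=f(x_{i+1})+f(x_{i+2})=-f(x_i). \tag{10}$$
So the change of the potential across a clause at $v$ is the value on the opposite variable.

Let $\|f\|_1=\sum_x\mu(x)|f(x)|$ and $\|f\|_2^2=\sum_x\mu(x)f(x)^2$; these are norms because $\mu>0$ on $V(S)$. Call $f\in Z$ **balanced** if it minimizes $\|\cdot\|_1$ in $f+B$. Minimizers exist, since $f+B$ is a closed subset of a finite-dimensional normed space. Varying only the value of $u$ at $v$, a balanced $f$ minimizes $b\mapsto\sum_{x\in L_v}\mu(x)|F_v(x)+b|$ at $b=0$. One-sided derivatives at $0$ show that $0$ is a median of $F_v$: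
$$\lambda_v(F_v>0)\le\tfrac12,\qquad\lambda_v(F_v<0)\le\tfrac12 . \tag{11}$$

**Constants.** Fix $\beta\in(0,1]$ and put
$$G_1=2^{8/\beta},\quad r=\lceil\log_2(256G_1/\tau)\rceil,\quad G_2=2^{4(r+1)/\beta},$$
$$\eta_1=\frac1{12G_1},\quad\eta_2=\frac\tau{768G_2},\quad a_1=a(\eta_1),\quad a_2=a(\eta_2),\quad\eta_3=\frac{\tau a_2}{768G_2},\quad a_3=a(\eta_3),$$
$$\nu=\Big[\frac\tau{2304}\Big(\frac{a_2a_3}{2G_2}\Big)^2\Big]^{1/\kappa}.$$
They depend only on $\beta$ and $\varepsilon$. Since $G_2\ge G_1$ and $\tau\le1$, we have $\eta_2\le\eta_1$, so $a_2\le a_1$.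

**Proposition 7.** If $N\ge16$ and $f\in Z$ is balanced, then $\|f\|_\infty\le\nu^{-1}2^{r+1}N^\beta\|f\|_1$.

Before the proof, consider the obvious argument. Let $A$ be the set where $|f|$ is large, with $\mu(A)=m_0$ small. A clause meeting $A$ has a second variable where $|f|$ is at least half as large, because $f(x_1)+f(x_2)+f(x_3)=0$. If it had a third, then clauses of total probability about $m_0$ would use only a fraction about $m_0$ of the variables, contradicting (A) unless $m_0$ is bounded below. But the relation permits values $1,-1,0$, so the third variable may lie anywhere, and this stops the argument. The way around it is to pass from large variables to the vertices whose links contain many of them. There the median property (11) and expansion force further large values, until we find clauses all three of whose vertices are exceptional.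

*Proof.* We may assume $f\ne0$ and scale so that $\|f\|_\infty=1$. Let $A_i=\{x:|f(x)|\ge2^{-i}\}$ and $I=\lceil\beta\log_2N\rceil\ge1$. We show $\mu(A_{I+r})\ge\nu$. This gives $\|f\|_1\ge\nu2^{-(I+r)}\ge\nu2^{-r-1}N^{-\beta}$, which is the claim.

**Step 0: choose a scale at which the level sets do not grow fast.** Let $b_i=\log_2\mu(A_i)$. It is nondecreasing in $i$, $b_0\ge-\log_2N$ by (B), and $b_i\le\log_23$. For an integer $h\ge1$ the sum telescopes:
$$\sum_{i<I}(b_{i+h}-b_i)=\sum_{j<h}(b_{I+j}-b_j)\le h(\log_2N+\log_23)\le\tfrac32h\log_2N ,$$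
using $N\ge9$. All terms on the left are nonnegative. With $h=2$, the number of $i<I$ with $b_{i+2}-b_i>8/\beta$ is at most $3\log_2N\cdot\frac\beta8\le\frac38I$. With $h=r+1$, the number of $i<I$ with $b_{i+r+1}-b_i>4(r+1)/\beta$ is at most $\frac32(r+1)\log_2N\cdot\frac\beta{4(r+1)}\le\frac38I$. So some $i<I$ has neither property. Fix it, and put $\vartheta=2^{-i}$, $m_0=\mu(A_i)>0$, and
$$A=A_i\subseteq A'=A_{i+1}\subseteq A^+=A_{i+2}\subseteq A''=A_{i+r}\subseteq A^*=A_{i+r+1}.$$
Then $\mu(A^+)\le G_1m_0$ and $\mu(A^*)\le G_2m_0$. We show $m_0\ge\nu$, which suffices because $A\subseteq A_{I+r}$.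

**Step 1: find vertices whose links contain many large variables.** If $e$ contains $x\in A$, some other variable of $e$ has $|f|\ge\vartheta/2$. So two variables of $e$ lie in $A'$, and they lie in a common link. The expected number of variables of $e$ in $A$ is $m_0$, so $P(e\cap A\ne\emptyset)\ge m_0/3$, and
$$\sum_vP(v)\,\mathrm{in}_v(A')\ge P(e\cap A\ne\emptyset)\ge\frac{m_0}3 .$$
By (E2) and (8), vertices with $\lambda_v(A')\le a_1$ contribute at most $\eta_1\mu(A')\le\eta_1G_1m_0=m_0/12$. Since $\mathrm{in}_v\le\lambda_v$,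
$$\sum_{v:\lambda_v(A')>a_1}P(v)\lambda_v(A')\ge\frac{m_0}4 .$$
Vertices with $\lambda_v(A^+)>8G_1\lambda_v(A')$ contribute to this sum at most $\mu(A^+)/(8G_1)\le m_0/8$. So for $\mathcal Q=\{v:\lambda_v(A')>a_1,\ \lambda_v(A^+)\le8G_1\lambda_v(A')\}$,
$$\sum_{v\in\mathcal Q}P(v)\lambda_v(A')\ge\frac{m_0}8. \tag{12}$$

**Step 2: force the variable opposite to such a vertex to be fairly large.** Let $v\in\mathcal Q$ have type $i'$, and write $F=F_v$; note $|F|=|f|$ on $L_v$. For $s\in(\vartheta/4,\vartheta/2]$ the sets $\{F\ge s\}$ and $\{F\le-s\}$ have $\lambda_v$-measure at most $\frac12$ by (11). By (E1),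
$$\mathrm{cr}_v(F\ge s)+\mathrm{cr}_v(F\le-s)\ge\frac\tau2\lambda_v(|F|\ge s)\ge\frac\tau2\lambda_v(A').$$
For a clause $e$ at $v$ let $\mathcal L(e)$ be the measure of the set of $s\in(\vartheta/4,\vartheta/2]$ for which $\{F\ge s\}$ contains exactly one link variable of $e$, plus the same measure for $\{F\le-s\}$. Integrating over $s$ gives
$$E[\mathcal L\mid v]\ge\frac{\tau\vartheta}8\lambda_v(A').$$
For upper bounds on $\mathcal L$: a level $s$ or $-s$ is counted only if it lies between the two values of $F$, so $\mathcal L\le|F(x_{i'+1})-F(x_{i'+2})|=|f(x_{i'})|$ by (10). Also $\mathcal L\le2\cdot\frac\vartheta4=\frac\vartheta2$. Finally $\mathcal L=0$ unless a link variable of $e$ lies in $A^+=\{|f|\ge\vartheta/4\}$; this has conditional probability $\mathrm{in}_v(A^+)+\mathrm{cr}_v(A^+)\le2\lambda_v(A^+)\le16G_1\lambda_v(A')$. Let $\vartheta''=2^{-r}\vartheta$; by the choice of $r$, $\vartheta''\le\frac{\tau\vartheta}{256G_1}$. Splitting according to whether $|f(x_{i'})|\ge\vartheta''$, that is, whether $x_{i'}\in A''$,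
$$\frac{\tau\vartheta}8\lambda_v(A')\le\frac\vartheta2P(x_{i'}\in A''\mid v)+\vartheta''\cdot16G_1\lambda_v(A')\le\frac\vartheta2P(x_{i'}\in A''\mid v)+\frac{\tau\vartheta}{16}\lambda_v(A').$$
So $P(x_{i'}\in A''\mid v)\ge\frac\tau8\lambda_v(A')$. Let $E_1$ be the event that some vertex of $e$ is in $\mathcal Q$ and its opposite variable is in $A''$. A clause has three vertices, so summing over $\mathcal Q$ with (12),
$$P(E_1)\ge\frac13\cdot\frac\tau8\cdot\frac{m_0}8=\frac{\tau m_0}{192}.$$

**Step 3: find clauses with two exceptional vertices.** Let $\mathcal Q^*=\{v:\lambda_v(A^*)>a_2\}$. It contains $\mathcal Q$, since $\lambda_v(A^*)\ge\lambda_v(A')>a_1\ge a_2$ there. Call $x\in A''$ *bad* if neither of its endpoints is in $\mathcal Q^*$. Bad variables are rare: if $x$ is bad and $e\ni x$, then $|f(x)|\ge\vartheta''$ forces another variable $x'$ of $e$ to have $|f(x')|\ge\vartheta''/2$, so $x'\in A^*$. The variables $x,x'$ lie in the link of a common vertex $v$ of $e$. This $v$ is an endpoint of $x$, so $v\notin\mathcal Q^*$, and both link variables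 of $e$ at $v$ lie in $A^*$. Each pair $(e,v)$ arises from at most two bad $x$. By (E2) and (8),
$$\mu(\text{bad})\le2\sum_{v\notin\mathcal Q^*}P(v)\,\mathrm{in}_v(A^*)\le2\eta_2\mu(A^*)\le2\eta_2G_2m_0=\frac{\tau m_0}{384}.$$
So with probability at least $\frac{\tau m_0}{192}-\frac{\tau m_0}{384}=\frac{\tau m_0}{384}$, $E_1$ holds and $e$ contains no bad variable. Then some $v_{i'}(e)\in\mathcal Q\subseteq\mathcal Q^*$, and its opposite variable $x_{i'}\in A''$ is not bad. So one endpoint of $x_{i'}$ is in $\mathcal Q^*$, and this is a vertex of $e$ other than $v_{i'}(e)$. Hence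
$$P(E_2)\ge\frac{\tau m_0}{384},\qquad E_2=\{e\text{ has at least two vertices in }\mathcal Q^*\}.$$

**Step 4: find clauses with three exceptional vertices, and apply (A).** For a set $W$ of vertices write $P(W)=\sum_{v\in W}P(v)$. By (8), $P(\mathcal Q^*)\le\mu(A^*)/a_2\le G_2m_0/a_2$. Let $T_v\subseteq L_v$ be the set of variables whose other endpoint is in $\mathcal Q^*$. Exchanging the roles of the two endpoints,
$$\sum_vP(v)\lambda_v(T_v)=\sum_v\sum_{x\in T_v}\frac{\mu(x)}2=\sum_{w\in\mathcal Q^*}\sum_{x\in L_w}\frac{\mu(x)}2=P(\mathcal Q^*).$$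
Let $v=v_i(e)$. The link variable $x_{i+1}$ has other endpoint $v_{i+2}(e)$, and $x_{i+2}$ has other endpoint $v_{i+1}(e)$. So both link variables of $e$ lie in $T_v$ exactly when the other two vertices of $e$ are in $\mathcal Q^*$. Therefore $\sum_vP(v)\,\mathrm{in}_v(T_v)\ge P(E_2)$. Let $\mathcal R=\{v:\lambda_v(T_v)>a_3\}$. By (E2),
$$\sum_{v\notin\mathcal R}P(v)\,\mathrm{in}_v(T_v)\le\eta_3P(\mathcal Q^*)\le\frac{\tau a_2}{768G_2}\cdot\frac{G_2m_0}{a_2}=\frac{\tau m_0}{768},$$
so $\sum_{v\in\mathcal R}P(v)\,\mathrm{in}_v(T_v)\ge\frac{\tau m_0}{384}-\frac{\tau m_0}{768}=\frac{\tau m_0}{768}$. This sum is the expected number of $i$ with $v_i(e)\in\mathcal R$ and the other two vertices of $e$ in $\mathcal Q^*$. Put $\mathcal U=\mathcal Q^*\cup\mathcal R$, and let $S'$ be the set of clauses with all three vertices in $\mathcal U$. Dividing by $3$,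
$$P(S')\ge\frac{\tau m_0}{2304}.$$
On the other hand $P(\mathcal R)\le P(\mathcal Q^*)/a_3$, and every variable of $V(S')$ has both endpoints in $\mathcal U$. Bounding the part in $V_j$ by looking at the label of type $j+1$,
$$\mu(V(S'))\le\sum_jP(v_{j+1}(e)\in\mathcal U)=P(\mathcal U)\le\Big(1+\frac1{a_3}\Big)P(\mathcal Q^*)\le\frac{2G_2m_0}{a_2a_3}.$$
By (B), $|V(S')|\le N\mu(V(S'))$. So (A) gives
$$\frac{\tau m_0}{2304}\le\Big(\frac{2G_2m_0}{a_2a_3}\Big)^{1+\kappa}.$$
Since $\kappa\le1$ and $\frac{a_2a_3}{2G_2}\le1$, this says $m_0^\kappa\ge\frac\tau{2304}\big(\frac{a_2a_3}{2G_2}\big)^{1+\kappa}\ge\frac\tau{2304}\big(\frac{a_2a_3}{2G_2}\big)^2=\nu^\kappa$, so $m_0\ge\nu$. $\square$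

## From sup norms to the dimension of $Z_{\mathcal T}$

**Corollary 8.** Let $\mathcal T$ be a breadth-first spanning tree of $\mathcal G$. If $N\ge16$, then
$$\mathfrak h=\dim Z_{\mathcal T}\le9(2\mathcal D+1)^2\nu^{-2}4^{r+1}N^{2\beta}.$$

*Proof.* Two normalizations are in play: Proposition 7 is about balanced cocycles, while Proposition 4 needs those vanishing on $\mathcal T$. First we pass from one to the other. Let $f\in Z_{\mathcal T}$ and let $\hat f=f+\delta u$ be balanced. For a variable $x$, take the closed walk from the root along $\mathcal T$ to one end of $x$, across $x$, and back to the root along $\mathcal T$. The tree is breadth-first, so by Lemma 6 the walk has at most $2\mathcal D+1$ edges. The signed sum of $\delta u$ along a closed walk is $0$; the signed sum of $f$ is $\pm f(x)$ if $x\notin\mathcal T$, and if $x\in\mathcal T$ then $f(x)=0$ anyway. Hence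
$$|f(x)|\le(2\mathcal D+1)\|\hat f\|_\infty\le(2\mathcal D+1)\nu^{-1}2^{r+1}N^\beta\|\hat f\|_1 .$$
As $\hat f$ is balanced and $\mu$ has mass $3$, $\|\hat f\|_1\le\|f\|_1\le\sqrt3\,\|f\|_2$. So $|f(x)|\le Q\|f\|_2$ with $Q=\sqrt3(2\mathcal D+1)\nu^{-1}2^{r+1}N^\beta$.

Now we read off the dimension. Let $(f_j)$ be an orthonormal basis of $Z_{\mathcal T}$ in $L^2(\mu)$. For each $x$, $\sum_jf_j(x)^2$ is the supremum of $f(x)^2$ over $f\in Z_{\mathcal T}$ with $\|f\|_2=1$ (or $0$ if $Z_{\mathcal T}=0$), so it is at most $Q^2$. Integrating against $\mu$, the left side becomes $\sum_j\|f_j\|_2^2=\mathfrak h$. So $\mathfrak h\le3Q^2$. $\square$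

## Density against rank: Proposition 3, Theorem 1, and unipotent predicates

**Proof of Proposition 3.** The aim is to bound $N$, and then $F_{\max}$. Take $\beta=\frac1{8k}$. If $F_{\max}<0$, then (5) gives $|\Psi|\le|V|^{1+\varepsilon}$. So let $F_{\max}\ge0$, and first suppose $N\ge16$. By Lemma 6, $\mathcal D=O_\varepsilon(\log N)$, so Corollary 8 gives $\max(1,\mathfrak h)=O_{\varepsilon,k}\big((\log(N+2))^2N^{2\beta}\big)$. Here $2\beta(k-1)<\frac14$. The detectors for $\Psi$ restrict to $S$, so Proposition 4 applies. With (C),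
$$N^{1+\varepsilon/2}\le|S|\le N+C'_{\varepsilon,k}\big(\log(N+2)\big)^{2k}N^{1/4}.$$
The exponent on the left is larger than $1$, so $N\le N_2(\varepsilon,k)$; taking $N_2\ge16$ covers the case $N<16$ too. By (C) again, $e^{F_{\max}}\le|S|\le N^3\le N_2^3$, and (5) gives $|\Psi|\le N_2^3|V|^{1+\varepsilon}$. $\square$

**Proof of Theorem 1 and of the first statement of Theorem 2(a).** By the tripartite reduction, $\operatorname{NRD}(R,n)\le C_{\varepsilon,k}(3n)^{1+\varepsilon}$ for every unipotent $R$, and BCK is unipotent with $k=3$. If $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n^{1+\delta})$ for some $\delta>0$, then $\varepsilon=\min(\delta,1)/2<\delta$ gives a contradiction. So no such $\delta$ exists, and with the lower bound $\Omega(n)$ we get $\operatorname{NRD}(\operatorname{BCK},n)=n^{1+o(1)}$. $\square$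

For part (a) with a group $\Gamma$, recall that $\Gamma$ is residually torsion-free-nilpotent if every $w\ne1$ in $\Gamma$ stays nontrivial in some torsion-free nilpotent quotient. For instance, $\mathbb Z$ is torsion-free nilpotent itself. We use two classical theorems: a finitely generated torsion-free nilpotent group embeds in some $U_k(\mathbb Z)$ (Jennings; P. Hall), and free groups are residually torsion-free nilpotent (Magnus).

**Proof of the rest of Theorem 2(a).** The aim is to replace $\Gamma$ by a matrix group without changing the predicate. Replace $\Gamma$ by its subgroup generated by the finitely many values of the $\alpha_i$; it is finitely generated and still has the residual property. Only finitely many products $w=\alpha_1(d_1)\alpha_2(d_2)\alpha_3(d_3)\ne1$ occur. For each choose a torsion-free nilpotent quotient in which $w\ne1$, and map $\Gamma$ to the finite product of these quotients. The image is a finitely generated torsion-free nilpotent group, trivial products remain trivial, and all the $w$ stay nontrivial. (If there is no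 $w$, the trivial group serves.) The image embeds in some $U_k(\mathbb Z)\subseteq U_k(\mathbb R)$ with $k\ge2$, so the predicate is unipotent. The case of free groups is Magnus's theorem. $\square$

## The size of the constants

**Proof of Theorem 2(b).** We track how $N_2$ depends on $\varepsilon$ for $k=3$, now with $\beta=\frac1{16}$.

**Step 1: bound $\nu$ from below.** We have $G_1=2^{128}$, so $2^{r+1}\le2^{138}/\tau$ and $G_2=2^{64(r+1)}=O(\tau^{-64})$. Next,
$$\log\frac1{a_2}=\frac2{\tau\eta_2}=\frac{1536\,G_2}{\tau^2}=O(\tau^{-66}),\qquad\log\frac1{a_3}=\frac2{\tau\eta_3}=\frac{1536\,G_2}{\tau^2a_2}=\exp(O(\tau^{-66})).$$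
Since $\tau\ge\varepsilon/9$ and $\kappa\ge\varepsilon/3$,
$$\log\frac1\nu=\frac1\kappa\Big(\log\frac{2304}\tau+2\log\frac{2G_2}{a_2a_3}\Big)\le\exp(O(\varepsilon^{-66})).$$

**Step 2: bound $\mathcal D$.** By concavity on $[0,1]$, $c=1-2^{-\kappa}\ge\kappa/2$ and $\log(1+c)\ge c\log2$. So $\log(1+c)\ge\frac{\log2}6\varepsilon$, and $\mathcal D=O(1+\varepsilon^{-1}\log N)$.

**Step 3: bound $N$.** For $N\ge16$, Corollary 8 with $4\beta=\frac14$ gives
$$3\mathfrak h^2\le243\,(2\mathcal D+1)^4\nu^{-4}16^{r+1}N^{1/4}.$$
Taking logarithms,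
$$\log(3\mathfrak h^2)\le\tfrac14\log N+4\log(1+\log N)+\exp(O(\varepsilon^{-66})).$$
So $3\mathfrak h^2\le N$ once $\log N\ge\exp(K\varepsilon^{-66})$ for a suitable absolute constant $K$. If this holds and $F_{\max}\ge0$, then $N^{1+\varepsilon/2}\le|S|\le N+3\mathfrak h^2\le2N$, that is, $N\le2^{2/\varepsilon}$. In all cases with $F_{\max}\ge0$ we get $N\le N_2:=\exp\exp(K'\varepsilon^{-66})$ with an absolute constant $K'$. As in the proof of Proposition 3,
$$\operatorname{NRD}(\operatorname{BCK},n)\le\exp\!\big(3\exp(K'\varepsilon^{-66})\big)(3n)^{1+\varepsilon}.$$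

**Step 4: choose $\varepsilon$ in terms of $n$.** Put $\varepsilon=K''(\log\log n)^{-1/66}$ with $(K'')^{66}\ge2K'$, and let $n$ be so large that $\varepsilon\le1$. Then $\exp(K'\varepsilon^{-66})\le\sqrt{\log n}$, and
$$\operatorname{NRD}(\operatorname{BCK},n)\le9\,e^{3\sqrt{\log n}}\,n^{1+\varepsilon}=n^{1+\varepsilon+3/\sqrt{\log n}+(\log9)/\log n}=n^{1+O((\log\log n)^{-1/66})}$$
for $n$ large. $\square$

## Four-letter words in $U_3(\mathbb R)$

**Proof of Theorem 2(c).** With the same $p,q$, let
$$R_4=\{(a,b,a',b')\in\{0,1\}^4:\ p^aq^bp^{-a'}q^{-b'}=I\}.$$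
This has the $4$-ary form of (1), with maps $a\mapsto p^a$, $b\mapsto q^b$, $a'\mapsto p^{-a'}$, $b'\mapsto q^{-b'}$ into $U_3(\mathbb R)$. The $(1,2)$ and $(2,3)$ entries of the product are $a-a'$ and $b-b'$, so membership forces $a=a'$ and $b=b'$. Then the product is $p^aq^bp^{-a}q^{-b}=I+abE_{13}$, which is $I$ iff $ab=0$. So
$$R_4=\{(a,b,a,b):ab=0\}.$$
On variables $x_1,\dots,x_s,y_1,\dots,y_s$ take the $s^2$ clauses $(x_i,y_j,x_i,y_j)$. Setting $x_i=y_j=1$ and all other variables $0$ violates exactly the clause with indices $(i,j)$. So these clauses are non-redundant, and $\operatorname{NRD}(R_4,n)=\Omega(n^2)$. $\square$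

One can see which step has no analogue here. Arrange the four variables of a clause as a directed $4$-cycle, as we arranged three in a triangle. After giving each position its own copies of the variables, the clauses are $((x_i,1),(y_j,2),(x_i,3),(y_j,4))$. For any numbers $\phi_1,\dots,\phi_s$, the function equal to $\phi_i$ on $(x_i,1)$, to $-\phi_i$ on $(x_i,3)$, and to $0$ elsewhere sums to zero on every clause. Its nonzero values in a clause sit on opposite edges of the $4$-cycle, which share no vertex. In Step 1 of Proposition 7, two large variables of a clause lie in a common link because any two edges of a triangle meet.
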